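# A Cantor set inside an $h$-function

## 1. Counting monomials outside the powers of $(x^3,xy,y^3)$

Let $k$ be a field of characteristic $p>0$, let $P=k[x,y]$, and let
$$I=(x^3,xy,y^3)=(xy)+(x,y)^3 .$$
For a power $q=p^e$ and an integer $n\ge 1$ we compute by hand the dimension of $P/(I^n+(x^q,y^q))$. All ideals are monomial, so this is a count of monomials.

First, $I^n=\sum_{c=0}^n (xy)^c(x,y)^{3(n-c)}$. A monomial $x^iy^j$ lies in the $c$-th summand exactly when $c\le\min(i,j)$ and $i+j-2c\ge 3(n-c)$, that is, when $3n-i-j\le c\le\min(i,j)$. Hence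
$$x^iy^j\in I^n\iff i+j+\min(i,j)\ge 3n .$$
The implication from left to right is clear. Conversely, take $c=\max(0,3n-i-j)$, so that $c\le\min(i,j)$. If $c>n$, then $i+j<2n$, so $\min(i,j)<n<c$, which is impossible. So $0\le c\le n$ and the $c$-th summand contains $x^iy^j$.

The dimension is therefore the number of pairs $0\le i,j<q$ with $i+j+\min(i,j)<3n$. Put $n=\lceil sq\rceil$ for a fixed real $s>0$, divide by $q^2$, and let $q\to\infty$. The limit is the area of
$$\Omega_s=\{(\xi,\eta)\in[0,1]^2:\ \xi+\eta+\min(\xi,\eta)\le 3s\}.$$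
Without the condition $\xi,\eta\le1$ this region of the first quadrant is the union of the triangle with vertices $(0,0),(3s,0),(s,s)$ and its mirror image, of total area $3s^2$. For $\frac13\le s\le 1$ the square cuts off the triangle with vertices $(1,0)$, $(3s,0)$, $(1,\frac{3s-1}2)$, of area $\frac14(3s-1)^2$, and its mirror image. For $s\ge1$ the region is the whole square. So the limit is
$$3s^2\ \text{ on }[0,\tfrac13],\qquad 3s^2-\tfrac12(3s-1)^2\ \text{ on }[\tfrac13,1],\qquad 1\ \text{ on }[1,\infty).$$
There are three polynomial pieces. We now ask whether a limit of this kind is always made of polynomial pieces. The answer will be no, and the counterexamples look almost like the ideal above: in odd characteristic we replace $xy$ by $xy(x+y)$ and the exponent $3$ by $4$.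

## 2. $h$-functions, their two ends, and three theorems

Let $(R,\mathfrak m)$ be a noetherian local ring of prime characteristic $p>0$ and dimension $d$. Throughout, $q$ runs over the powers $p^e$, $e\ge0$, and $\ell_R$ is length.

**Definition (Frobenius power).** For an ideal $J$, $J^{[q]}=(x^q:x\in J)$. It is generated by the $q$-th powers of any set of generators of $J$. For example $(x,y)^{[q]}=(x^q,y^q)$, much smaller than $(x,y)^q$.

**Definition ($h$-function).** For ideals $I,J$ with $I+J$ $\mathfrak m$-primary, and with $I^n=R$ for $n\le0$,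
$$h_{R,I,J}(s)=\lim_{q\to\infty}\frac1{q^d}\,\ell_R\!\left(\frac{R}{I^{\lceil sq\rceil}+J^{[q]}}\right),\qquad s\in\mathbb R .$$

It is known that the limit exists for every $s$. Since $\lceil sq\rceil$ grows with $s$, the function $h$ is nondecreasing. Section 1 computed $h$ for $R=k[x,y]_{(x,y)}$, $I=(x^3,xy,y^3)$, $J=(x,y)$.

Recall the multiplicity $e(I,R)=\lim_n d!\,\ell_R(R/I^n)/n^d$ and the Hilbert–Kunz multiplicity $e_{HK}(J,R)=\lim_q \ell_R(R/J^{[q]})/q^d$ of $\mathfrak m$-primary ideals. It is known that, for $\mathfrak m$-primary $I,J$, one has $h=0$ for $s\le0$, $h(s)=e(I,R)s^d/d!$ on some interval $(0,a]$, and $h(s)=e_{HK}(J,R)$ for all large $s$. In Section 1 the two ends are $3s^2=\frac{6}{2}s^2$ and $1$. What happens in between is the subject of a question of Cheng Meng and Alapan Mukhopadhyay in "$h$-function, Hilbert-Kunz density function and Frobenius-Poincaré function", arXiv:2310.10270 (2023):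

*Let $I,J$ be $\mathfrak m$-primary ideals of a noetherian local ring $R$ of dimension at least two. Is there a countable $S\subset\mathbb R$ and a partition $\mathbb R\setminus S=\coprod_{n\in\mathbb N}(a_n,b_n)$ such that $h_{R,I,J}$ is given by a polynomial on each $(a_n,b_n)$?*

Countably many pieces are allowed, so a counterexample must have an uncountable set of bad points. Here are the rings and ideals. Let $k$ be any field of characteristic $p$ and put
$$(a,b,c)=(1,1,1)\ \text{ if }p\ge3,\qquad (a,b,c)=(3,5,6)\ \text{ if }p=2,$$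
$$D=a+b+c,\qquad N=D+1,\qquad z=x+y,\qquad f=x^ay^bz^c\in P=k[x,y].$$
So $(D,N)=(3,4)$ for $p\ge3$ and $(D,N)=(14,15)$ for $p=2$. For $d\ge2$ let $R_d$ be the localization of $k[x,y,z_1,\dots,z_{d-2}]$ at the homogeneous maximal ideal and
$$I_d=(f)+(x,y)^N+(z_1,\dots,z_{d-2}),\qquad J_d=\mathfrak m=(x,y,z_1,\dots,z_{d-2}).$$

**Theorem A.** For no countable $S\subset\mathbb R$ is $\mathbb R\setminus S$ a countable disjoint union of open intervals on each of which $h_{R_d,I_d,J_d}$ is polynomial. The same holds with "polynomial" replaced by "real-analytic". So the answer to the question is negative, in every characteristic $p>0$ and every dimension $d\ge2$, with $R$ regular and $J=\mathfrak m$.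

**Theorem B (explicit, $p=3$, $d=2$).** Let $p=3$, $R=k[x,y]_{(x,y)}$, $I=(xy(x+y))+(x,y)^4$, $J=(x,y)$. Then $h(s)=6s^2$ on $[0,\frac14]$, $h(s)=1$ for $s\ge\frac23$, and on $[\frac14,\frac23]$
$$h(s)=6s^2-\tfrac35(4s-1)^2+B(s).$$
With $u_0=\frac25(4s-1)\in[0,\frac23]$: $B(s)=0$ if and only if $u_0/2$ lies in the middle-thirds Cantor set. Otherwise $u_0$ lies in a unique gap $(\gamma-r,\gamma+r)$, where $\gamma=\frac{2\kappa+1}{3^e}$, $r=3^{-e-1}$, $e\ge1$, and $0\le\kappa<3^{e-1}$ has only the ternary digits $0,2$. With $\tau=|u_0-\gamma|$ and $H=\frac32(r-\tau)$,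
$$B(s)=\tfrac58H^2\ \text{ if }\tau\ge\tfrac35r,\qquad B(s)=\tfrac58H^2-\tfrac38(H-\tau)^2\ \text{ if }\tau\le\tfrac35r .$$

**Theorem C (the hypothesis $d\ge2$ is sharp).** If $\dim R=1$ and $I,J$ are $\mathfrak m$-primary, then on $[0,\infty)$ the function $h_{R,I,J}$ is a finite sum of functions $s\mapsto C\min(sv,w)$ with $C,v,w\ge0$. In particular it is piecewise linear with finitely many pieces. (If $\dim R=0$, then $h=\ell(R)$ for $s>0$, provided $\mathfrak m$-primary ideals are taken to be proper.)

## 3. Powers of $(f)+(x,y)^N$, degree by degree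

We start with $d=2$ and repeat Section 1 with degrees in place of monomials. The ideals $I=I_2$ and $J=J_2$ are extended from homogeneous ideals of $P$ containing a power of $(x,y)$. Hence the lengths we need are $k$-dimensions of graded quotients of $P$. In this section $\mathfrak m=(x,y)P$, and a subscript $j$ denotes the degree-$j$ part.

**Lemma 3.1.** For $n\ge1$,
$$\ell\big(R_2/(I^n+J^{[q]})\big)=\sum_{i=1}^{Nn}\dim_k\big(P/(x^q,y^q,f^i)\big)_{Nn-i}.$$

**Proof.** *The purpose is to see that in each degree a single power of $f$ generates $I^n$.* We have $I^n=\sum_{i=0}^n f^i\mathfrak m^{N(n-i)}$. In degree $j$ the $i$-th summand is $f^iP_{j-Di}$ if $j-Di\ge N(n-i)$, that is, if $i\ge Nn-j$ (recall $N-D=1$), and it is $0$ otherwise. The spaces $f^iP_{j-Di}$ decrease as $i$ grows, so the smallest admissible $i$ gives all of $(I^n)_j$.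

If $j\ge Nn$, then $i=0$ is admissible and $(I^n)_j=P_j$. Let $0\le j<Nn$. We claim $(I^n)_j=(f^{Nn-j}P)_j$. If $Nn-j\le n$, the smallest admissible exponent is $Nn-j$ and the claim holds. If $Nn-j>n$, no exponent $i\le n$ is admissible, so the left side is $0$. The right side is $0$ too, since $j<Nn-n=Dn<D(Nn-j)=\deg f^{Nn-j}$. Thus degrees $j\ge Nn$ contribute nothing to $P/(I^n+J^{[q]})$, and degree $j=Nn-i$ with $1\le i\le Nn$ contributes $\dim_k(P/(x^q,y^q,f^i))_{Nn-i}$. $\square$

So far nothing differs from Section 1. But there $f=xy$, and $P/(x^q,y^q,f^i)$ has a monomial basis. With the factor $x+y$ in $f$ there is no such basis, and the count stops here: the dimension of a graded piece of $P/(x^q,y^q,f^i)$ depends on the degrees of the relations among $x^q,y^q,f^i$, not only on the degrees of the three forms. There are two generating relations, in degrees $\alpha\le\beta$ with known sum. A natural hope is that $\alpha$ and $\beta$ are so nearly equal that $\beta-\alpha$ disappears after division by $q$. In that case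 Lemma 3.1 would give piecewise quadratic functions. We shall see that the hope fails, and exactly how.

## 4. Syzygy gaps in $k[x,y]$

Let $g_1,g_2,g_3\in P$ be nonzero homogeneous forms with $P/(g_1,g_2,g_3)$ of finite length (constants are allowed). Let
$$\mathrm{Syz}=\{(F_1,F_2,F_3):F_1g_1+F_2g_2+F_3g_3=0\},$$
where a homogeneous syzygy has degree $\deg F_i+\deg g_i$ for any $i$ with $F_i\ne0$. Over the polynomial ring $P$ in two variables, the kernel of a degree-preserving map of finitely generated graded free modules is graded free (Hilbert's syzygy theorem). So $\mathrm{Syz}$ is graded free. Its rank is $3-1=2$.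

**Definition (syzygy gap).** Let $\alpha\le\beta$ be the degrees of the two free generators of $\mathrm{Syz}$. The gap is $\delta(g_1,g_2,g_3)=\beta-\alpha$.

Comparing dimensions in a large degree $j$ gives $\sum_i(j-\deg g_i+1)-(j+1)=(j-\alpha+1)+(j-\beta+1)$. Therefore
$$\alpha+\beta=\sum\deg g_i,\qquad \delta=\sum\deg g_i-2\alpha\equiv\sum\deg g_i\pmod2. \tag{4.1}$$

*Examples.* For $(x,y,z)$ the relation $x+y-z=0$ has degree $1$, so $\alpha=1$, $\beta=2$, $\delta=1$. For $(x^2,y^2,z)$ the relation $x^2-y^2-(x-y)z=0$ has degree $2$ and there is none in degree $1$, so $\alpha=2$, $\beta=3$, $\delta=1$. For $(x^2,y^2,z^2)$ a relation of degree $2$ is a linear dependence of $x^2,y^2,x^2+2xy+y^2$. It exists only for $p=2$. So $\delta=2$ if $p=2$, and $\alpha=3$, $\delta=0$ if $p\ge3$. The gap depends on the characteristic.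

We now collect five rules.

**Rule 1.** *Multiplying one $g_i$ by a linear form $\lambda$, keeping finite colength, changes $\delta$ by exactly $\pm1$.* Say $i=3$. The map $(F_1,F_2,F_3)\mapsto(F_1,F_2,\lambda F_3)$ from $\mathrm{Syz}(g_1,g_2,\lambda g_3)$ to $\mathrm{Syz}(g_1,g_2,g_3)$ is injective and keeps degrees. The map $(F_1,F_2,F_3)\mapsto(\lambda F_1,\lambda F_2,F_3)$ in the other direction is injective and raises degrees by $1$. So $\alpha\le\alpha_{\rm new}\le\alpha+1$, while $\sum\deg g_i$ grows by $1$. Now use (4.1).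

**Rule 2.** $\delta(g_1^p,g_2^p,g_3^p)=p\,\delta(g_1,g_2,g_3)$. This is flatness of Frobenius. Explicitly, $P$ is free over its subring $P^p=\{w^p:w\in P\}=k^p[x^p,y^p]$. Let $(\epsilon_\nu)$ be a basis. If $\sum_iF_ig_i^p=0$, write $F_i=\sum_\nu F_{i\nu}^p\epsilon_\nu$. Comparing coefficients, $\sum_iF_{i\nu}^pg_i^p=0$, so $\sum_iF_{i\nu}g_i=0$ for every $\nu$. Thus each $(F_{i\nu})_i$ is a combination of the two generators of $\mathrm{Syz}(g_1,g_2,g_3)$. It follows that the entrywise $p$-th powers of these generators generate $\mathrm{Syz}(g_1^p,g_2^p,g_3^p)$, a free module of rank $2$, and so form a basis. Their degrees are $p\alpha$ and $p\beta$.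

For integers $A_1,A_2,A_3\ge0$ write $\delta(A_1,A_2,A_3)$ for the gap of $(x^{A_1},y^{A_2},z^{A_3})$, and let $\|\cdot\|$ be the $L^1$-norm on $\mathbb R^3$. By Rule 1, neighboring lattice points have values of $\delta$ differing by exactly $1$. So $\delta$ is 1-Lipschitz for $\|\cdot\|$ on $\mathbb Z_{\ge0}^3$. Replacing $z$ by $-z$ changes no gap, and $x+y+(-z)=0$. Every permutation of the three forms $x,y,-z$ comes from a linear change of coordinates, so $\delta(A_1,A_2,A_3)$ is symmetric.

**Rule 3.** *If $A_3\ge A_1+A_2$, then $\delta=A_3-A_1-A_2$, and symmetrically.* A syzygy with $F_3\ne0$ has degree at least $A_3\ge A_1+A_2$. Those with $F_3=0$ are multiples of $(y^{A_2},-x^{A_1},0)$, of degree $A_1+A_2$. So $\alpha=A_1+A_2$.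

Let $T\subset\mathbb R^3$ be the open cone where the three numbers
$$w_1=A_2+A_3-A_1,\qquad w_2=A_1+A_3-A_2,\qquad w_3=A_1+A_2-A_3$$
are all positive. Points of $T$ have positive coordinates, since for instance $w_2+w_3=2A_1$.

**Rule 4.** *At integer points of $T$, $\delta\le w_i$ for $i=1,2,3$.* Increasing $A_i$ by $w_i$ leads to a point with $w_i=0$, where $\delta=0$ by Rule 3. Now use the Lipschitz property.

**Rule 5.** *Let $(F_1,F_2,F_3)\ne0$ be a syzygy of degree $\alpha$ of $(x^{A_1},y^{A_2},z^{A_3})$. If $x\mid F_1$, then $\delta(A_1+1,A_2,A_3)=\delta+1$. If $A_1\ge1$ and $x$ divides both $F_2$ and $F_3$, then $\delta(A_1-1,A_2,A_3)=\delta+1$. The analogous statements hold for $y$ and $z$.* In the first case $(F_1/x,F_2,F_3)$ is a syzygy for $(A_1+1,A_2,A_3)$ of the same degree $\alpha$. So the new minimal degree is $\le\alpha$, hence equal to $\alpha$ by Rule 1, while the degree sum grew by $1$. In the second case $(F_1,F_2/x,F_3/x)$ is a syzygy for $(A_1-1,A_2,A_3)$ of degree $\alpha-1$. The new minimal degree is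 $\alpha-1$ by Rule 1, and the gap is $(\sum A_i-1)-2(\alpha-1)=\delta+1$.

## 5. The limit gap $\Delta$ and an integral formula for $h$ in dimension two

For $q=p^e$ and $i\ge0$ let $\delta(q;i)$ be the gap of $(x^q,y^q,f^i)$. Rule 2 gives $\delta(pq;pi)=p\,\delta(q;i)$, so $\delta(q;i)/q$ depends only on the number $i/q$. Since $f$ is a product of $D$ linear forms, Rule 1 gives $|\delta(q;i+1)-\delta(q;i)|\le D$. Thus there is a unique continuous $\Delta:[0,\infty)\to[0,\infty)$ with
$$\delta(q;i)=q\,\Delta(i/q)\ \text{ for all }q,i,\qquad |\Delta(u)-\Delta(u')|\le D|u-u'|. \tag{5.1}$$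
Since $\mathrm{Syz}(x^q,y^q,1)$ is free on $(1,0,-x^q)$ and $(0,1,-y^q)$, both of degree $q$, we have $\Delta(0)=0$.

The link with the lattice function of Section 4 is this:
$$\text{if }ai,bi\le q,\ \text{ then }\ \delta(q;i)=\delta(q-ai,\,q-bi,\,ci). \tag{5.2}$$
Indeed, if $F_1x^q+F_2y^q+F_3x^{ai}y^{bi}z^{ci}=0$, then $y^{bi}\mid F_1$ and $x^{ai}\mid F_2$. Dividing the relation by $x^{ai}y^{bi}$ gives a bijection between the two syzygy modules that lowers every degree by $(a+b)i$. The gap is unchanged.

**Proposition 5.1.** Let $R=R_2$, $I=I_2$, $J=J_2$. For $s>0$, $h(s)=h_0(s)+B(s)$, where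
$$h_0(s)=\tfrac{ND}2s^2-\tfrac D{D+2}\big((Ns-1)_+\big)^2,\qquad B(s)=\int_0^{Ns}\Big(\tfrac{\Delta(u)}2-\big|Ns-1-(1+\tfrac D2)u\big|\Big)_+du .$$
In particular $h$ is continuous. For $s>\frac1N$ put $u_0(s)=\frac{2(Ns-1)}{D+2}$. Then $B(s)=0$ if $\Delta(u_0(s))=0$, and $B(s)>0$ if $\Delta(u_0(s))>0$.

Here $t_+=\max(t,0)$. The function $h_0$ is what the hope of Section 3 predicts. The term $B$ measures its failure.

**Proof.** **Step 1: one summand of Lemma 3.1.** *We express it through the gap.* Let $\alpha\le\beta$ be the syzygy degrees of $(x^q,y^q,f^i)$, let $\delta=\delta(q;i)$, and let $\mu=\frac{\alpha+\beta}2=q+\frac{Di}2$. The graded free resolution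
$$0\to P(-\alpha)\oplus P(-\beta)\to P(-q)^2\oplus P(-Di)\to P\to P/(x^q,y^q,f^i)\to0$$
and $\dim_k P_j=(j+1)_+$ show that, with $X=Nn-i+1\ge1$, the $i$-th summand equals
$$X-2(X-q)_+-(X-Di)_++(X-\alpha)_++(X-\beta)_+ .$$
Moreover
$$(X-\alpha)_++(X-\beta)_+=2(X-\mu)_++\big(\tfrac\delta2-|X-\mu|\big)_+ .$$
To check this, put $t=X-\mu$, so the left side is $(t+\frac\delta2)_++(t-\frac\delta2)_+$. For $t\ge\frac\delta2$ both sides are $2t$. For $t\le-\frac\delta2$ both are $0$. For $|t|<\frac\delta2$ the left side is $t+\frac\delta2$, and so is the right side, whether $t\ge0$ or $t<0$.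

**Step 2: passage to the limit.** *We recognize a Riemann sum.* Let $n=\lceil sq\rceil$ and $u=i/q$. The summand divided by $q$ is $\Phi(u,X/q)$ with the fixed Lipschitz function
$$\Phi(u,\xi)=\xi-2(\xi-1)_+-(\xi-Du)_++2\big(\xi-1-\tfrac D2u\big)_++\big(\tfrac{\Delta(u)}2-|\xi-1-\tfrac D2u|\big)_+ .$$
Since $X/q=Nn/q-u+1/q$ and $0\le n/q-s<1/q$, we have $|X/q-(Ns-u)|\le(N+1)/q$. There are $Nn=O(q)$ summands, so
$$\frac1{q^2}\,\ell\big(R/(I^n+J^{[q]})\big)=\frac1q\sum_{i=1}^{Nn}\Phi\big(\tfrac iq,Ns-\tfrac iq\big)+O\big(\tfrac1q\big).$$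
As $Ns\le Nn/q<Ns+N/q$, this converges to $\int_0^{Ns}\Phi(u,Ns-u)\,du$. With $\xi=Ns-u$ we have $\xi-Du=N(s-u)$ and $\xi-1-\frac D2u=Ns-1-(1+\frac D2)u$. The last term of $\Phi$ gives $B(s)$. The others give
$$\int_0^{Ns}\Big[(Ns-u)-2(Ns-u-1)_+-N(s-u)_++2\big(Ns-1-(1+\tfrac D2)u\big)_+\Big]du .$$
The four integrals are $\frac{N^2s^2}2$, $-(Ns-1)_+^2$, $-\frac{Ns^2}2$ and $\frac2{D+2}(Ns-1)_+^2$. For the last one, if $Ns>1$, the integrand vanishes from $u=\frac{2(Ns-1)}{D+2}<Ns$ on. The sum is $\frac{N(N-1)}2s^2-\frac D{D+2}(Ns-1)_+^2=h_0(s)$, because $N-1=D$.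

**Step 3: continuity.** *It will be needed for the induction on dimension.* The integrand of $B$ is continuous in $(s,u)$, so $h_0+B$ is continuous for $s>0$. It tends to $0$ as $s\to0^+$, and $h=0$ on $(-\infty,0]$. So $h$ is continuous on $\mathbb R$.

**Step 4: zeros of $B$.** *We show that $B(s)$ detects whether $\Delta$ vanishes at the single point $u_0(s)$.* Let $s>\frac1N$ and write $u_0=u_0(s)$. Then $0<u_0<Ns$, and the integrand is $\big(\frac{\Delta(u)}2-(1+\frac D2)|u-u_0|\big)_+$. If $\Delta(u_0)=0$, then $\frac{\Delta(u)}2\le\frac D2|u-u_0|$ by (5.1), so the integrand is identically $0$. If $\Delta(u_0)>0$, the integrand is continuous and positive at the interior point $u_0$, so $B(s)>0$. $\square$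

*Check against Section 1.* Steps 1 and 2 and Lemma 3.1 apply word for word to $f=xy$, $D=2$, $N=3$. By the argument of (5.2), $\delta(q;i)=\delta(q-i,q-i,0)=0$ for $i\le q$, so $\Delta=0$ on $[0,1]$. For $\frac13<s\le1$ we have $u_0=\frac{3s-1}2\in(0,1]$ and $B(s)=0$ by Step 4. So $h=3s^2-\frac12(3s-1)^2$ there, as found by counting.

The plan is now visible. If $\Delta$ vanishes on an uncountable set but on no interval near that set, then $B$ does the same, and an analytic piece of $B$ cannot. We need many positive values of $\Delta$ and many zeros.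

## 6. Positive gaps near odd lattice points

Call a lattice point odd if its coordinate sum is odd. Positive gaps are cheap. If $Q\in\mathbb Z_{\ge0}^3$ is odd, then $\delta(Q)$ is odd by (4.1), so $\delta(Q)\ge1$. Rule 2 gives $\delta(p^\rho Q)\ge p^\rho$, and the Lipschitz property gives
$$\delta(v)\ge p^\rho-\|v-p^\rho Q\|\qquad(v\in\mathbb Z_{\ge0}^3,\ \rho\ge0,\ Q\in\mathbb Z^3_{\ge0}\text{ odd}). \tag{6.1}$$
This is where the hope of Section 3 breaks down. A gap of $1$ at one point is multiplied by $p^\rho$ at the $p^\rho$-fold point, so it survives division by $q$.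

**Proposition 6.1.** The set $\{\Delta>0\}$ is dense in $[0,\infty)$ if $p\ge3$, and dense in $[0,\frac15]$ if $p=2$.

**Proof.** *Case $p\ge3$: parity is enough.* If $i$ is odd, then $\delta(q;i)\equiv2q+3i\equiv1\pmod2$, so $\Delta(i/q)\ge\frac1q>0$. The numbers $i/p^e$ with $i$ odd are dense in $[0,\infty)$.

*Case $p=2$: here $D=14$ is even, so we look for points close to sixteen times an odd point.* Let $q=16M$ with $M$ a power of $2$, and $i=16l+3$ with $l\ge0$ and $5i<q$. Then $80l+15<16M$, so $M\ge5l+1$. Hence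
$$Q=(M-3l-1,\ M-5l-1,\ 6l+1)$$
has nonnegative coordinates, and its coordinate sum $2M-2l-1$ is odd. Since $3i=48l+9$, $5i=80l+15$, $6i=96l+18$, we get $(q-3i,q-5i,6i)-16Q=(7,1,2)$, of norm $10$. By (5.2) and (6.1) with $\rho=4$, $\delta(q;i)\ge16-10>0$. The numbers $\frac{16l+3}{16M}<\frac15$ are spaced by $\frac1M$, and $M$ is arbitrary, so they are dense in $[0,\frac15]$. $\square$

*A table by hand.* Let $p=3$ and $q=9$, so that $\delta(9;i)=\delta(9-i,9-i,i)$ for $i\le 9$. The values for $0\le i\le6$ are
$$\delta(9;i):\quad 0,\ 1,\ 0,\ 3,\ 0,\ 1,\ 0 .$$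

- $i=0,6$: Rule 3 applies to $(9,9,0)$ and $(3,3,6)$.
- $i=1$: $\delta(8,8,1)$ is odd and $\le w_1=1$.
- $i=2$: the degree sum of $(x^7,y^7,z^2)$ is $16$, and we must exclude a relation of degree $7$ (one of lower degree would give one of degree $7$ by multiplication). Suppose $z^2$ divides $c_1x^7+c_2y^7$. Setting $x=-y$ gives $c_1=c_2$. Applying $\partial_x$, we find that $z$ divides $7c_1x^6=c_1x^6$, so $c_1=0$. Hence $\alpha=8$ and $\delta=0$.
- $i=3$: $\delta(6,6,3)=3\,\delta(2,2,1)=3$.
- $i=4$: the degree sum of $(x^5,y^5,z^4)$ is $14$, and we exclude a relation of degree $6$. Here $z^4=(x^3+y^3)(x+y)=x^4+x^3y+xy^3+y^4$. If $(c_1x^2+c_2xy+c_3y^2)z^4$ lies in $(x^5,y^5)$, its coefficients $c_3+c_2$, $c_1+c_3$, $c_1+c_2$ at $x^4y^2$, $x^3y^3$, $x^2y^4$ vanish, which forces $c_1=c_2=c_3=0$ because $2\ne0$. Then the other two entries of the relation vanish as well, so $\alpha=7$ and $\delta=0$.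
- $i=5$: $\delta(4,4,5)$ is odd and $\le w_3=3$. The value $3$ would mean a relation of degree $5$ among $x^4,y^4,z^5$. But $z^5=(x^3+y^3)(x^2+2xy+y^2)$ contains $x^3y^2$ with coefficient $1$, so $z^5$ cannot occur in such a relation, and $x^4,y^4$ alone have none below degree $8$. Hence $\delta=1$.

The picture is a large tent over $[\frac29,\frac49]$, and smaller tents starting on each side. It suggests a Cantor set of zeros for $p=3$.

Proving that zeros occur is harder. Parity, Frobenius and the Lipschitz property produce only lower bounds for $\delta$, except for the upper bound of Rule 4. What we need is that (6.1) is the only source of positive gaps in $T$: if $\delta(v)>0$, then $v$ lies at distance $<p^\rho$ from some $p^\rho Q$ with $Q$ odd. The next section proves this.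

## 7. Local maxima of the gap are divisible by $p$

Call a point of $T\cap\mathbb Z^3$ a *local maximum* if none of its six neighbors has a larger $\delta$. (Its coordinates are at least $1$, so the neighbors lie in $\mathbb Z_{\ge0}^3$.) For example $(1,1,1)$ is one: $\delta=1$, and its neighbors, up to permutation $(2,1,1)$ and $(0,1,1)$, have $\delta=0$ by Rule 3.

The idea is to differentiate a minimal syzygy along the direction that kills $z$. The result is again a syzygy, of degree only one larger. If the gap is at least $2$, there is no room for a new one.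

**Lemma 7.1.** If $(A_1,A_2,A_3)\in T\cap\mathbb Z^3$ is a local maximum with $\delta\ge2$, then $p$ divides $A_1$, $A_2$ and $A_3$.

**Proof.** By symmetry it suffices to prove $p\mid A_1$ and $p\mid A_2$. Let $(F_1,F_2,F_3)$ be a generator of $\mathrm{Syz}$ of degree $\alpha$.

**Step 1: a syzygy of degree $\alpha+1$.** *We differentiate the relation.* Let $'$ be the derivation $\partial_x-\partial_y$, so $x'=1$, $y'=-1$, $z'=0$. Differentiate $F_1x^{A_1}+F_2y^{A_2}+F_3z^{A_3}=0$ and multiply by $xy$:
$$y(xF_1'+A_1F_1)\,x^{A_1}+x(yF_2'-A_2F_2)\,y^{A_2}+xyF_3'\,z^{A_3}=0 .$$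
This is a syzygy of degree $\alpha+1<\alpha+\delta=\beta$. In that degree $\mathrm{Syz}$ consists of the multiples of $(F_1,F_2,F_3)$ by linear forms. So there is a linear form $L$, possibly zero, with
$$y(xF_1'+A_1F_1)=LF_1,\qquad x(yF_2'-A_2F_2)=LF_2,\qquad xyF_3'=LF_3. \tag{7.1}$$

**Step 2: the form $L$.** *Maximality determines it.* By Rule 5 and maximality, $x\nmid F_1$ and $y\nmid F_2$. Reduce the first equation modulo $x$ and cancel the nonzero class of $F_1$ in the domain $P/xP$: $L\equiv A_1y\pmod x$. Reduce the second modulo $y$ and cancel $F_2$: $L\equiv-A_2x\pmod y$. Hence $L=A_1y-A_2x$.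

**Step 3: $p\mid A_1$.** *Otherwise a neighbor has a larger gap.* Suppose $p\nmid A_1$. The second equation of (7.1) becomes $xyF_2'=A_1yF_2$, so $xF_2'=A_1F_2$ and $x\mid F_2$. The third modulo $x$ gives $A_1yF_3\equiv0$, so $x\mid F_3$. By Rule 5, $\delta(A_1-1,A_2,A_3)=\delta+1$, a contradiction.

**Step 4: $p\mid A_2$.** *The same with $x$ and $y$ exchanged.* Suppose $p\nmid A_2$. The first equation becomes $xyF_1'=-A_2xF_1$, so $yF_1'=-A_2F_1$ and $y\mid F_1$. The third modulo $y$ gives $-A_2xF_3\equiv0$, so $y\mid F_3$. By Rule 5 for $y$, $\delta(A_1,A_2-1,A_3)=\delta+1$, a contradiction. $\square$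

**Lemma 7.2.** Let $v\in T\cap\mathbb Z^3$ with $\delta(v)>0$. Then there are $\rho\ge0$ and an odd point $Q\in T\cap\mathbb Z^3$ with $\|v-p^\rho Q\|<p^\rho$.

**Proof.** **Step 1: climbing.** *We reach a local maximum whose gap exceeds its distance from $v$.* Starting at $v$, move repeatedly to a neighbor whose $\delta$ is larger by $1$, as long as one exists. A neighbor of a point of $T\cap\mathbb Z^3$ has all $w_i\ge0$. If some $w_i=0$ there, then $\delta=0$ by Rule 3, so a step that raises $\delta$ does not lead there. The path stays in $T$. On $T\cap\mathbb Z^3$ the quantity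
$$\sum_i(w_i-\delta)=A_1+A_2+A_3-3\delta$$
is $\ge0$ by Rule 4, and each step lowers it by at least $2$. So the path ends, at a local maximum $v'\in T$, and since $\delta$ rose by $1$ at each step,
$$\delta(v')\ge\delta(v)+\|v-v'\|>\|v-v'\| .$$

**Step 2: dividing by $p$.** *We descend to a point with gap $1$.* If $\delta(v')\ge2$, then $v'=pv''$ with $v''\in T\cap\mathbb Z^3$ by Lemma 7.1, and $\delta(v'')=\delta(v')/p\ge1$ by Rule 2. The point $v''$ is again a local maximum. Suppose $\delta(v''+\epsilon)=\delta(v'')+1$ for some $\epsilon$ with one coordinate $\pm1$ and the others $0$. Then $\delta(v'+p\epsilon)=\delta(v')+p$, so each of the $p$ unit steps from $v'$ to $v'+p\epsilon$ raises $\delta$. The first of them contradicts the maximality of $v'$. Iterating, we get $v'=p^\rho Q$ with $Q\in T\cap\mathbb Z^3$ and $\delta(Q)=1$. So $Q$ is odd by (4.1), $\delta(v')=p^\rho$, and $\|v-p^\rho Q\|<\delta(v')=p^\rho$. $\square$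

## 8. Cantor sets of zeros of $\Delta$

For $u\ge0$ put $t(u)=(1-au,\,1-bu,\,cu)$. If $u=i/q$ and $ai,bi\le q$, then (5.2) says $q\Delta(u)=\delta(q\,t(u))$. By Lemma 7.2, $\Delta(u)$ can be positive only if some $p^e\,t(u)$ falls into the open $L^1$-unit ball about an odd lattice point. We choose $u$ by its digits so that this never happens. Let
$$p\ge3:\quad\mathcal C=\Big\{2\sum_{k\ge2}\varepsilon_k(p-1)p^{-k}:\varepsilon_k\in\{0,1\}\Big\}\subset[0,\tfrac2p]\subset[0,\tfrac23];$$
$$p=2:\quad\mathcal C=\Big\{\sum_{k\ge2}\varepsilon_k8^{-k}:\varepsilon_k\in\{0,1\}\Big\}\subset[0,\tfrac1{56}].$$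
In base $p\ge3$ or base $8$, a series with digits $\varepsilon_k\in\{0,1\}$ determines its digits, since $p^{-k}>\sum_{j>k}p^{-j}=\frac{p^{-k}}{p-1}$ for $p\ge3$, and likewise for $8$. So $\mathcal C$ is a continuous injective image of $\{0,1\}^{\mathbb N}$. It is compact, perfect and uncountable, and its elements given by finite sums are dense in it.

**Proposition 8.1.** $\Delta=0$ on $\mathcal C$.

**Proof.** **Step 1: set-up.** *We turn $\Delta(u)>0$ into a statement about one lattice point.* Since $\Delta(0)=0$ and $\Delta$ is continuous, we may take $u>0$ given by a finite sum. Write $u=i/q$, $q=p^E$. Then $t(u)\in T$. For $p\ge3$ its $w_i$ are $u,\,u,\,2-3u$, and $0<u<\frac2p\le\frac23$. For $p=2$ they are $4u,\,8u,\,2-14u$, and $0<u<\frac17$. Also $ai,bi\le q$, and the coordinates of $t(u)$ lie in $[0,1]$.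

Suppose $\Delta(u)>0$. By (5.2), $v=q\,t(u)\in T\cap\mathbb Z^3$ has $\delta(v)>0$. Lemma 7.2 gives $\rho\ge0$ and an odd $Q\in T\cap\mathbb Z^3$ with $\|v-p^\rho Q\|<p^\rho$. With $e=E-\rho\in\mathbb Z$ this reads
$$\|p^e\,t(u)-Q\|<1 .$$
If $e<0$, the coordinates of $p^et(u)$ are $\le\frac12$ and those of $Q$ are $\ge1$, so the distance is $\ge\frac32$, a contradiction. So $e\ge0$. Put $M=p^e$.

**Step 2: the case $p\ge3$.** *We show that $p^eu$ would be too close to an odd integer.* Let $\theta=p^eu$ and $Q=(k_1,k_2,m)$. Then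
$$|M-\theta-k_1|+|M-\theta-k_2|+|\theta-m|<1 .$$
By the triangle inequality $|k_1-k_2|<1$ and $|M-k_1-m|<1$. These are integers, so $k_1=k_2$ and $m=M-k_1$. Then $m\equiv k_1+k_2+m\equiv1\pmod2$, and all three terms equal $|\theta-m|$. So $\theta$ is at distance $<\frac13$ from the odd integer $m$.

On the other hand, the base-$p$ digits of $u/2=\sum\varepsilon_k(p-1)p^{-k}$ are all $0$ or $p-1$. So the fractional part of $p^eu/2$ lies in $[0,\frac1p]$ or in $[1-\frac1p,1]$, according to its first digit. Hence $\theta$ is within $\frac2p\le\frac23$ of an even integer, and its distance from every odd integer is at least $\frac13$. This is a contradiction.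

**Step 3: the case $p=2$, reduction to a curve.** *We remove the integer part of $2^eu$.* Write $2^eu=Y+\varepsilon$ with $Y\in\mathbb Z$, $0\le\varepsilon<1$. Then $M\,t(u)=(M-3Y-3\varepsilon,\ M-5Y-5\varepsilon,\ 6Y+6\varepsilon)$. Subtract the integer vector $(M-3Y,M-5Y,6Y)$, whose coordinate sum $2M-2Y$ is even, and change the signs of the first two coordinates. Neither operation changes parity. So
$$g=(3\varepsilon,5\varepsilon,6\varepsilon)\ \text{ is at distance }<1\text{ from an integer vector with odd coordinate sum.}$$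
For $l\ge0$ the fractional part of $8^lu$ lies in $[0,\frac1{56}]$ if its first base-8 digit is $0$, and in $[\frac18,\frac18+\frac1{56}]=[\frac18,\frac17]$ if it is $1$. Write $e=3l+j$ with $j\in\{0,1,2\}$. Multiplying by $2^j\in\{1,2,4\}$ keeps these numbers below $1$, so we get $\varepsilon$ itself, and
$$\varepsilon\in[0,\tfrac17]\cup[\tfrac14,\tfrac27]\cup[\tfrac12,\tfrac47].$$

**Step 4: the case $p=2$, the distance estimate.** *We place $g$ in a tetrahedron that stays away from all odd points.* Write $g=\omega+\phi$ with $\omega\in\mathbb Z^3$ of even coordinate sum and $\phi\in[0,1]^3$: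

- for $\varepsilon\in[0,\frac17]$: $\omega=(0,0,0)$, $\phi=(3\varepsilon,5\varepsilon,6\varepsilon)$;
- for $\varepsilon=\frac14+\eta$, $0\le\eta\le\frac1{28}$: $\omega=(0,1,1)$, $\phi=(\frac34+3\eta,\ \frac14+5\eta,\ \frac12+6\eta)$;
- for $\varepsilon=\frac12+\eta$, $0\le\eta\le\frac1{14}$: $\omega=(1,2,3)$, $\phi=(\frac12+3\eta,\ \frac12+5\eta,\ 6\eta)$.

In each case $\phi_1\le\phi_2+\phi_3$, $\phi_2\le\phi_1+\phi_3$, $\phi_3\le\phi_1+\phi_2$. In the first case these read $3\varepsilon\le11\varepsilon$, $5\varepsilon\le9\varepsilon$, $6\varepsilon\le8\varepsilon$. In the second, $\frac34+3\eta\le\frac34+11\eta$, $\frac14+5\eta\le\frac54+9\eta$, $\frac12+6\eta\le1+8\eta$. In the third, $\frac12+3\eta\le\frac12+11\eta$, $\frac12+5\eta\le\frac12+9\eta$, $6\eta\le1+8\eta$. The sums $\phi_1+\phi_2+\phi_3$ are $14\varepsilon$, $\frac32+14\eta$ and $1+14\eta$, all $\le2$.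

An integer point outside $\{0,1\}^3$ has a coordinate $\le-1$ or $\ge2$, so its distance from $\phi\in[0,1]^3$ is $\ge1$. The odd points of $\{0,1\}^3$ are $(1,0,0),(0,1,0),(0,0,1),(1,1,1)$. Their distances from $\phi$ are
$$1-\phi_1+\phi_2+\phi_3,\quad 1+\phi_1-\phi_2+\phi_3,\quad 1+\phi_1+\phi_2-\phi_3,\quad 3-\phi_1-\phi_2-\phi_3,$$
all $\ge1$. Since $\omega$ is even, $g$ has distance $\ge1$ from every odd integer vector, which contradicts Step 3. $\square$

The four inequalities say that $\phi$ lies in the tetrahedron spanned by the even vertices $(0,0,0),(1,1,0),(1,0,1),(0,1,1)$ of the cube. The exponents $(3,5,6)$ keep the line $\varepsilon\mapsto(3\varepsilon,5\varepsilon,6\varepsilon)$ in translates of this tetrahedron on all three intervals.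

*Why not $(1,1,1)$ for $p=2$?* Let $f=xyz$ and $p=2$, and let $\Delta$ be defined as before. Suppose $0<u\le\frac23$, and $2^eu$ is at distance $<\frac13$ from an odd integer $m$ with $0<m\le2^e$. Then $Q=(2^e-m,2^e-m,m)$ is odd, and (5.2), (6.1) and continuity give $\Delta(u)\ge2^{-e}(1-3|2^eu-m|)>0$. Now choose $n\ge1$ with $2^nu\in(\frac23,\frac43]$. If $2^nu\ne\frac43$, take $e=n$, $m=1$ to get $\Delta(u)>0$. So the zeros of $\Delta$ in $(0,\frac23]$ lie in the countable set $\{\frac43\cdot2^{-n}:n\ge1\}$. The argument of the next section needs uncountably many zeros, so it cannot use this $f$.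

## 9. Adding variables, and the proof of Theorem A

**Lemma 9.1.** Let $(R,\mathfrak m)$ be a noetherian local ring of characteristic $p$ and dimension $d$, and let $I,J$ be $\mathfrak m$-primary with $h_{R,I,J}$ continuous. Put $R'=R[\zeta]_{(\mathfrak m,\zeta)}$, $I'=(I,\zeta)$, $J'=(J,\zeta)$. Then $h_{R',I',J'}(s)=\int_{s-1}^sh_{R,I,J}(t)\,dt$, and this function is again continuous.

**Proof.** **Step 1: a direct sum.** *We split the quotient by powers of $\zeta$.* In $R[\zeta]$ the $\zeta^k$-component of $(I,\zeta)^n$ is $\sum_{j\le k}I^{n-j}=I^{n-k}$, and $(J,\zeta)^{[q]}=(J^{[q]},\zeta^q)$. On $R[\zeta]/((I,\zeta)^n+(J,\zeta)^{[q]})$ the elements of $\mathfrak m$ and $\zeta$ are nilpotent, so localizing changes nothing. The residue fields of $R$ and $R'$ agree, so lengths over them agree. Hence, as $R$-modules,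
$$R'/(I'^n+J'^{[q]})\cong\bigoplus_{k=0}^{q-1}R/(I^{n-k}+J^{[q]}).$$
Let $h_q(t)=q^{-d}\,\ell(R/(I^{\lceil tq\rceil}+J^{[q]}))$. Since $\lceil sq\rceil-k=\lceil(s-\frac kq)q\rceil$ and $\dim R'=d+1$,
$$q^{-d-1}\,\ell\big(R'/(I'^{\lceil sq\rceil}+J'^{[q]})\big)=\frac1q\sum_{k=0}^{q-1}h_q\big(s-\tfrac kq\big).$$

**Step 2: uniform convergence.** *It lets us replace $h_q$ by $h=h_{R,I,J}$ in the sum.* The functions $h_q$ are nondecreasing and converge pointwise to the continuous function $h$. On a compact interval, given $\epsilon>0$, choose a partition $t_0<\dots<t_m$ with $h(t_{j+1})-h(t_j)<\epsilon$. For large $q$ we have $|h_q(t_j)-h(t_j)|<\epsilon$ for all $j$. For $t\in[t_j,t_{j+1}]$ monotonicity gives $h_q(t)\le h_q(t_{j+1})<h(t_{j+1})+\epsilon<h(t)+2\epsilon$, and similarly $h_q(t)>h(t)-2\epsilon$. So the convergence is uniform on compact sets. The sum in Step 1 therefore has the same limit as $\frac1q\sum_{k=0}^{q-1}h(s-\frac kq)$, which is $\int_0^1h(s-t)\,dt=\int_{s-1}^sh(t)\,dt$. $\square$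

**Proof of Theorem A.** **Step 1: reduction to dimension two.** *We recover $h_2$ from $h_d$ by differentiating.* Write $h_d=h_{R_d,I_d,J_d}$. The triple $(R_d,I_d,J_d)$ arises from $(R_{d-1},I_{d-1},J_{d-1})$ as in Lemma 9.1, and $h_2$ is continuous by Proposition 5.1. So all $h_d$ are continuous, and $h_d(s)=\int_{s-1}^sh_{d-1}$ for $d\ge3$. Since $h_{d-1}=0$ on $(-\infty,0]$, for $0<s<1$ this is $\int_0^sh_{d-1}$, and $h_d'=h_{d-1}$ on $(0,1)$. Hence
$$h_d^{(d-2)}=h_2\quad\text{on }(0,1).$$

**Step 2: finding a piece with many zeros.** *We use that $\mathcal C$ is uncountable and the pieces are countable.* Suppose $S$ is countable, $\mathbb R\setminus S=\coprod(a_n,b_n)$ with a countable index set, and $h_d$ is real-analytic on each $(a_n,b_n)$. Polynomial functions are a special case. Let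
$$s(u)=\tfrac1N\big(1+\tfrac{D+2}2u\big),$$
the inverse of $u_0(\cdot)$. For $u\in\mathcal C\setminus\{0\}$ we have $\frac1N<s(u)<1$: if $p\ge3$, then $s(u)\le\frac14(1+\frac52\cdot\frac23)=\frac23$, and if $p=2$, then $s(u)\le\frac1{15}(1+\frac8{56})<1$. The set $s(\mathcal C\setminus\{0\})$ is uncountable, so for some $n$ the open interval $K=(a_n,b_n)\cap(\frac1N,1)$ contains uncountably many of its points.

**Step 3: the contradiction.** *An analytic function with that many zeros vanishes.* On $K$ the function $h_2=h_d^{(d-2)}$ is real-analytic and $h_0$ is a polynomial, so $B=h_2-h_0$ is real-analytic on $K$. By Propositions 5.1 and 8.1, $B$ vanishes on $K\cap s(\mathcal C\setminus\{0\})$. As $K$ is a countable union of compact intervals, one of them contains infinitely many of these zeros, so they have an accumulation point in $K$. By the identity theorem $B\equiv0$ on $K$. By Proposition 5.1, $\Delta\equiv0$ on the nonempty open interval $u_0(K)\subset(0,\infty)$. This interval contains points of $\mathcal C\setminus\{0\}$.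 For $p=2$ these lie in $(0,\frac1{56}]$, so $u_0(K)$ meets $(0,\frac15)$ in a nonempty open set. In both cases Proposition 6.1 is contradicted. $\blacksquare$

*Remark.* The argument shows more: $h_d$ is not real-analytic near any point of the perfect set $s(\mathcal C)$. Let $u\in\mathcal C$, and suppose $h_d$ is real-analytic on an open interval around $s(u)$. Every neighborhood of $u$ contains uncountably many points of $\mathcal C$ (fix a long initial block of digits $\varepsilon_k$ and vary the rest). So the intersection of that interval with $(\frac1N,1)$ can serve as $K$ in Step 3. For $p=3$, $\mathcal C$ is $\frac23$ times the middle-thirds Cantor set, so $s(\mathcal C)$ is affinely equivalent to that set.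

## 10. Tents over the gaps: the explicit function for $p=3$

**Proof of Theorem B.** Here $D=3$, $N=4$, $h_0(s)=6s^2-\frac35\big((4s-1)_+\big)^2$, $u_0=\frac25(4s-1)$. The set $\mathcal C$ consists of the $u\in[0,\frac23]$ such that $u/2$ lies in the middle-thirds Cantor set.

**Step 1: the two ends.** *We settle $s\le\frac14$ and $s\ge\frac23$.* Let $0<s\le\frac14$. Since $\Delta(0)=0$, we have $\Delta(u)\le3u$. Also $|4s-1-\frac52u|=(1-4s)+\frac52u\ge\frac52u$. So the integrand of $B$ vanishes, and $h(s)=6s^2$. At $s=0$ both sides are $0$. At $s=\frac23$ we have $u_0=\frac23\in\mathcal C$, so $B(\frac23)=0$ and $h(\frac23)=6\cdot\frac49-\frac35\cdot\frac{25}9=\frac83-\frac53=1$. Since $h$ is nondecreasing and bounded by $e_{HK}((x,y),R)=\lim q^2/q^2=1$, we get $h=1$ for $s\ge\frac23$.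

**Step 2: the gaps of $\mathcal C$.** *We identify them with the intervals in the statement.* The gaps of the Cantor set inside $[0,\frac13]$ are the intervals $\big(\frac{3\kappa+1}{3^{e+1}},\frac{3\kappa+2}{3^{e+1}}\big)$ with $e\ge1$ and $0\le\kappa<3^{e-1}$ having ternary digits $0,2$ only. (The first digit after the point is $0$, the digits in places $2,\dots,e$ spell $\kappa$, and the digit $1$ in place $e+1$ is removed.) Doubling, we get intervals with center $\frac{6\kappa+3}{3^{e+1}}=\frac{2\kappa+1}{3^e}=\gamma$ and half-length $3^{-e-1}=r$.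

**Step 3: $\Delta$ is a tent over each gap.** *Upper and lower Lipschitz bounds meet.* Since $2\kappa+1$ is odd, $\delta(3^e;2\kappa+1)$ is odd by (4.1), hence $\ge1$, so $\Delta(\gamma)\ge3^{-e}=3r$. By (5.1), $\Delta(u)\ge3(r-|u-\gamma|)$ in the gap. By Proposition 8.1, $\Delta(\gamma\pm r)=0$, so (5.1) also gives $\Delta(u)\le3(r-|u-\gamma|)$. Therefore
$$\Delta(u)=3\,(r-|u-\gamma|)\quad\text{for }|u-\gamma|\le r. \tag{10.1}$$
With Proposition 8.1, for $u_0\in[0,\frac23]$ we have $\Delta(u_0)=0$ if and only if $u_0\in\mathcal C$. Proposition 5.1 turns this into the statement on zeros of $B$ for $\frac14<s\le\frac23$. At $s=\frac14$ we have $B=0$ and $u_0=0\in\mathcal C$.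

**Step 4: the integral.** *We compute $B(s)$ when $u_0$ lies in the gap $(\gamma-r,\gamma+r)$.* The integrand is $\big(\frac{\Delta(u)}2-\frac52|u-u_0|\big)_+$ on $[0,4s]$. This range contains the gap, since $\gamma-r\ge0$ and $\gamma+r\le\frac23<1+\frac52u_0=4s$. Outside the gap the integrand vanishes: if $\gamma'$ is the endpoint of the gap between $u_0$ and $u$, then $\Delta(\gamma')=0$, so $\frac{\Delta(u)}2\le\frac32|u-\gamma'|\le\frac52|u-u_0|$. Inside the gap (10.1) is symmetric about $\gamma$, so we may assume $u_0=\gamma+\tau$ with $0\le\tau<r$. Then $\frac{\Delta(u_0)}2=\frac32(r-\tau)=H$, and the integrand is as follows.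

- To the right, at $u_0+\xi$, it is $(H-\frac32\xi-\frac52\xi)_+=(H-4\xi)_+$. It reaches $0$ at $\xi=\frac H4=\frac38(r-\tau)$, inside the gap. Its integral is $\frac{H^2}8$.
- To the left, at $u_0-\xi$ with $0\le\xi\le\tau$, it is $(H+\frac32\xi-\frac52\xi)_+=(H-\xi)_+$.
- To the left with $\xi\ge\tau$, it is $\big((H-\tau)-4(\xi-\tau)\big)_+$. The expression in the outer parentheses is negative at the end of the gap $\xi=\tau+r$, where it equals $H-\tau-4r\le\frac32r-4r$.

Note that $H\le\tau$ means $\frac32(r-\tau)\le\tau$, that is, $\tau\ge\frac35r$. In that case the left part is $\int_0^H(H-\xi)\,d\xi=\frac{H^2}2$, and $B=\frac{H^2}8+\frac{H^2}2=\frac58H^2$. If $H\ge\tau$, that is, $\tau\le\frac35r$, the left part is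
$$\frac{H^2-(H-\tau)^2}2+\frac{(H-\tau)^2}8,$$
and $B=\frac58H^2-\frac38(H-\tau)^2$. $\blacksquare$

*Example.* At the center of the largest gap, $e=1$, $\kappa=0$, $\gamma=u_0=\frac13$, $r=\frac19$, $\tau=0$, we have $s=\frac{11}{24}$, $H=\frac16$ and $B(s)=\frac14H^2=\frac1{144}$. This is the area of a triangle of height $\frac16$ and base $2\cdot\frac1{24}$, as it should be.

## 11. Dimension one: valuations give finitely many linear pieces

First an example. Let $R=k[[t^2,t^3]]$ and $I=J=\mathfrak m$. For $n\ge1$, $\mathfrak m^n=t^{2n}k[[t]]$ has colength $2n-1$, and $\mathfrak m^{[q]}=(t^{2q},t^{3q})\subset\mathfrak m^q$. So for $n\le q$ the length of $R/(\mathfrak m^n+\mathfrak m^{[q]})$ is $2n-1$. Since $t^{2q}R$ contains $t^{2q}$ and all $t^j$ with $j\ge 2q+2$, the colength of $\mathfrak m^{[q]}$ is at most $2q$, so for $n\ge q$ the length is $2q-1$ or $2q$. Hence $h(s)=\min(2s,2)$ for $s\ge0$, and $2$ is the $t$-adic value of $\mathfrak m$. The general case has the same form.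

**Proof of Theorem C.** **Step 1: a better ring.** *We want a complete ring with infinite residue field.* Replace $R$ by the completion of $R[X]_{\mathfrak mR[X]}$. The extension is flat and local, and $\mathfrak m$ extends to the maximal ideal. So all lengths and the dimension are preserved, and so is $h$. Assume that $R$ is complete with infinite residue field $\kappa$ and $\dim R=1$.

**Step 2: rational arguments.** *For $s\in\mathbb Z[\frac1p]_{>0}$ we express $h(s)$ as a multiplicity.* Let $s=a/q_0$ with $q_0=p^{e_0}$, $a\ge1$, and put $\mathfrak a=I^a+J^{[q_0]}$, an $\mathfrak m$-primary ideal. For all $q$,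
$$\mathfrak a^{[q]}\subset I^{aq}+J^{[q_0q]}\subset\mathfrak a^q .$$
Since the residue field is infinite and $\dim R=1$, there is $g\in\mathfrak a$ generating a reduction: $\mathfrak a^{r+1}=g\mathfrak a^r$ for some $r$. Then $gR$ is $\mathfrak m$-primary. For $q\ge r$ we have $\mathfrak a^q=g^{q-r}\mathfrak a^r$, so
$$g^qR\subset\mathfrak a^{[q]}\subset\mathfrak a^q\subset g^{q-r}R .$$
Multiplication by $g^{q-r}$ maps $R/g^rR$ onto $g^{q-r}R/g^qR$. So $\ell(\mathfrak a^q/\mathfrak a^{[q]})\le\ell(R/g^rR)$ is bounded independently of $q$. Since $s\cdot q_0q=aq$, the length defining $h(s)$ at the power $q_0q$ is $\ell(R/(I^{aq}+J^{[q_0q]}))$, and it differs from $\ell(R/\mathfrak a^q)$ by a bounded amount. Therefore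
$$h(s)=\lim_q\frac1{q_0q}\,\ell(R/\mathfrak a^q)=\frac{e(\mathfrak a,R)}{q_0}.$$

**Step 3: valuations.** *We compute the multiplicity on normalizations.* By the associativity formula, $e(\mathfrak a,R)=\sum_{\mathfrak p}\ell(R_{\mathfrak p})\,e(\mathfrak a,R/\mathfrak p)$, over the finitely many primes with $\dim R/\mathfrak p=1$. The complete local domain $R/\mathfrak p$ has a module-finite normalization, which is a discrete valuation ring $V_{\mathfrak p}$ with residue field $\kappa(V_{\mathfrak p})$ and valuation $v_{\mathfrak p}$. For an ideal, $v_{\mathfrak p}$ denotes the minimal value on its image. The quotient $V_{\mathfrak p}/(R/\mathfrak p)$ has finite length, so $e(\mathfrak a,R/\mathfrak p)$ can be computed on the module $V_{\mathfrak p}$: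
$$e(\mathfrak a,R/\mathfrak p)=\lim_n\tfrac1n\,\ell_R(V_{\mathfrak p}/\mathfrak a^nV_{\mathfrak p})=[\kappa(V_{\mathfrak p}):\kappa]\,v_{\mathfrak p}(\mathfrak a),\qquad v_{\mathfrak p}(\mathfrak a)=\min\big(a\,v_{\mathfrak p}(I),\,q_0\,v_{\mathfrak p}(J)\big).$$
Dividing by $q_0$,
$$h(s)=\sum_{\mathfrak p}\ell(R_{\mathfrak p})\,[\kappa(V_{\mathfrak p}):\kappa]\,\min\big(s\,v_{\mathfrak p}(I),\,v_{\mathfrak p}(J)\big)\qquad\text{for all }s\in\mathbb Z[\tfrac1p]_{>0}. \tag{11.1}$$

**Step 4: all $s\ge0$.** *We pass from a dense set to the half-line.* The function $h$ is nondecreasing, the right side of (11.1) is continuous, and the two agree on a dense subset of $(0,\infty)$. So they agree for all $s>0$. At $s=0$ both are $0$. This is the asserted finite sum.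

**Step 5: dimension zero.** *This is the remark in parentheses.* If $\dim R=0$, proper ideals $I,J$ are nilpotent. So for $s>0$ and $q\gg0$ we have $I^{\lceil sq\rceil}=J^{[q]}=0$, and $h(s)=\ell(R)$. $\blacksquare$
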